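\title{Dense Chains of Prime Ideals in Noncommutative Rings}

\begin{abstract}
A theorem of Kaplansky states that between any two prime ideals $P\subsetneq Q$ of a commutative unital ring there are prime ideals $P'\subsetneq Q'$ with no prime ideal strictly between them. We show that this fails for noncommutative rings. Over any field $K$ we construct a unital $K$-algebra with prime ideals $0=P\subsetneq Q$ such that the prime ideals between $P$ and $Q$ form a chain isomorphic to a closed real interval. More generally, the opposite of any continuous dcpo with a least element is the poset of all prime ideals contained in some prime ideal of some unital ring. It follows that a totally ordered set is the set of all primes between two primes of some unital ring if and only if it is a nonempty complete chain.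
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative and unital, and \emph{ideal} means two-sided ideal. For ideals $A,B$ of a ring $R$, the product $AB$ is the ideal of all finite sums of products $ab$ with $a\in A$, $b\in B$. An ideal $P$ of $R$ is \emph{prime} if $P\neq R$ and, for all ideals $A,B$ of $R$, the inclusion $AB\subseteq P$ implies $A\subseteq P$ or $B\subseteq P$. In terms of elements, a proper ideal $P$ is prime if and only if
\begin{equation}\label{eq:elements}
aRb\subseteq P\quad\text{implies}\quad a\in P\ \text{ or }\ b\in P .
\end{equation}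
Indeed, $aRb\subseteq P$ gives $(RaR)(RbR)\subseteq P$; conversely, if \eqref{eq:elements} holds, $AB\subseteq P$ and $a\in A\setminus P$, then $aRb\subseteq P$ and hence $b\in P$ for every $b\in B$. In a commutative ring the condition $aRb\subseteq P$ means $ab\in P$, and we recover the familiar definition. In general the single product $ab$ does not suffice: $0$ is a prime ideal of the matrix ring $M_2(K)$ over a field $K$, whose only ideals are $0$ and $M_2(K)$, although the product of the two diagonal matrix units is $0$.

For ideals $P\subseteq Q$ of $R$ let $\operatorname{Spec}(P,Q)$ be the set of prime ideals $P'$ of $R$ with $P\subseteq P'\subseteq Q$, ordered by inclusion. For primes $P'\subsetneq Q'$ we say that $Q'$ \emph{covers} $P'$ if no prime ideal lies strictly between them.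

\begin{theorem}[Kaplansky]\label{thm:K}
If $P\subsetneq Q$ are prime ideals of a commutative unital ring $R$, then there are prime ideals $P',Q'$ of $R$ such that $P\subseteq P'\subsetneq Q'\subseteq Q$ and $Q'$ covers $P'$.
\end{theorem}

The statement makes sense for every ring, and the following is posed as an open question in \cite{AGMR}.

\medskip
\noindent\textbf{Question.} \emph{Does Theorem~\ref{thm:K} hold for all unital rings? That is, given prime ideals $P\subsetneq Q$ of a unital ring $R$, are there always prime ideals $P',Q'$ of $R$ with $P\subseteq P'\subsetneq Q'\subseteq Q$ such that $Q'$ covers $P'$?}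
\medskip

A poset is \emph{densely ordered} if whenever $a<b$ there is $c$ with $a<c<b$. The answer is negative for a given pair $P\subsetneq Q$ exactly when $\operatorname{Spec}(P,Q)$ is densely ordered. The simplest cases suggest a positive answer. If $R$ satisfies the ascending chain condition on ideals, take $P'$ maximal among the primes with $P\subseteq P'\subsetneq Q$; then $Q$ covers $P'$. Commutative rings need no chain condition at all. On the other hand, the proof in the commutative case has one step that depends on commutativity (Section~\ref{sec:chains}), and this step leaves room for a counterexample.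

\begin{theorem}\label{thm:A}
Let $K$ be a field. There is a unital $K$-algebra $T$, countable if $K$ is countable, with prime ideals $P_u$, $u\in(0,1]\subset\mathbb{R}$, such that
\begin{itemize}
\item[(i)] $P_1=0$, and $P_u\subsetneq P_w$ if and only if $u>w$;
\item[(ii)] for each $s\in(0,1)$, the prime ideals of $T$ contained in $P_s$ are exactly the $P_u$ with $u\in[s,1]$.
\end{itemize}
Consequently the conclusion of Theorem~\ref{thm:K} fails for $T$, $P=0$, $Q=P_s$.
\end{theorem}

So the answer to the Question is no. The same construction realizes many other posets. The notion of a continuous dcpo is recalled in Section~\ref{sec:dcpo}; finite posets, power sets and complete chains are examples. For a poset $D$, we write $D^{\mathrm{op}}$ for the same set with the reversed order.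

\begin{theorem}\label{thm:B}
Let $D$ be a continuous dcpo with a least element. There are a unital ring $T$ and a prime ideal $Q$ of $T$ such that the set of prime ideals of $T$ contained in $Q$, ordered by inclusion, is isomorphic to $D^{\mathrm{op}}$.
\end{theorem}

A totally ordered set is a \emph{complete chain} if every subset has a supremum and an infimum.

\begin{corollary}\label{cor:C}
A totally ordered set $C$ is isomorphic to $\operatorname{Spec}(P,Q)$ for some prime ideals $P\subseteq Q$ of some unital ring if and only if $C$ is a nonempty complete chain. In the sufficiency direction one may take $P=0$.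
\end{corollary}

Completeness comes from the fact that intersections of chains of primes are prime. So for chains of primes, closure under intersections is the only constraint in the noncommutative setting, while commutative rings satisfy the additional constraint of Theorem~\ref{thm:K}.

The proof has an algebraic half and an order-theoretic half. In Sections~\ref{sec:algebra} and~\ref{sec:primes} we attach to every poset $S$ an algebra $T_S$ whose relevant ideals correspond to the upper sets of $S$ and whose relevant primes correspond to the directed lower sets of $S$. This turns the Question into a question about posets. In Section~\ref{sec:dense} we find a poset in which the directed lower sets containing a fixed one form a real interval; the device is a second coordinate in $\mathbb{N}=\{0,1,2,\dots\}$, which excludes the lower sets generated by one element. Sections~\ref{sec:dcpo} and~\ref{sec:class} apply the same device to prove Theorem~\ref{thm:B} and Corollary~\ref{cor:C}.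

\section{Intersections and unions of primes}\label{sec:chains}

A family of ideals is \emph{directed downward} if it is nonempty and for any two members some member is contained in both. Every nonempty chain is directed downward.

\begin{lemma}\label{lem:cap}
In any ring, the intersection of a family of prime ideals that is directed downward is a prime ideal.
\end{lemma}

\begin{proof}
Let $(P_i)$ be the family. The intersection is proper because the family is nonempty. Let $AB\subseteq\bigcap_i P_i$ and suppose that $A\not\subseteq P_i$ for some $i$. Given $j$, choose $k$ with $P_k\subseteq P_i\cap P_j$. Then $AB\subseteq P_k$ and $A\not\subseteq P_k$, so $B\subseteq P_k\subseteq P_j$. Hence $B\subseteq\bigcap_j P_j$.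
\end{proof}

To see what a counterexample has to defeat, here is a proof of Theorem~\ref{thm:K}. Fix $x\in Q\setminus P$ and, by Zorn's lemma, a maximal chain $\mathcal{C}$ in $\operatorname{Spec}(P,Q)$; it contains $P$ and $Q$. Let $Q'$ be the intersection of the members of $\mathcal{C}$ that contain $x$, and let $P'$ be the union of those that do not. A member that omits $x$ is contained in every member that contains $x$, so $P\subseteq P'\subsetneq Q'\subseteq Q$. The ideal $Q'$ is prime by Lemma~\ref{lem:cap}. The ideal $P'$ is prime because $R$ is commutative: if $ab\in P'$, then $ab$ lies in one of the primes whose union is $P'$, and so does $a$ or $b$. Finally, let $P''$ be a prime with $P'\subseteq P''\subseteq Q'$. It is comparable to every member of $\mathcal{C}$, so $P''\in\mathcal{C}$ by maximality. If $x\in P''$ then $P''\supseteq Q'$, and if $x\notin P''$ then $P''\subseteq P'$. So $Q'$ covers $P'$.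

Commutativity enters only in the primeness of the union $P'$. In a noncommutative ring one must test \eqref{eq:elements}, and the set $aRb$ can lie in the union of a chain without lying in a single member. A counterexample needs this to happen for every choice of $x$ and $\mathcal{C}$, so it needs a ring in which all primes between $P$ and $Q$ are under control. We therefore build rings whose ideals can be listed.

\section{An algebra whose ideals are the upper sets of a poset}\label{sec:algebra}

Let $(S,\preccurlyeq)$ be a poset and $K$ a field. A subset $H\subseteq S$ is an \emph{upper set} if $x\in H$ and $x\preccurlyeq y$ imply $y\in H$; a \emph{lower set} is defined with the inequality reversed. The complement of an upper set is a lower set, and conversely. We want an algebra with idempotents $\varepsilon_x$, $x\in S$, such that every ideal is determined by the $\varepsilon_x$ that it contains, and such that $\varepsilon_y$ lies in the ideal generated by $\varepsilon_x$ exactly when $x\preccurlyeq y$. For the second property we need, for $x\preccurlyeq y$, elements $a,b$ with $\varepsilon_y=a\,\varepsilon_x\,b$. We obtain them from an edge from $x$ to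 $y$, which acts on a space of paths in two ways: it can be attached to the front of a path, or removed from it.

\subsection*{Paths and operators}
For each pair $x\preccurlyeq y$ in $S$, including $x=y$, and each $j\in\mathbb{N}$, take an edge $e=(x,y,j)$ with source $s(e)=x$ and range $r(e)=y$. An edge $(x,x,j)$ is a \emph{loop} at $x$. A \emph{path} is either a vertex $x\in S$, of length $0$ and with source and range $x$, or a sequence $\mu=e_1\cdots e_k$ of $k\ge1$ edges with $r(e_i)=s(e_{i+1})$, of length $|\mu|=k$, source $s(e_1)$ and range $r(e_k)$. We have $s(\mu)\preccurlyeq r(\mu)$ for every path $\mu$. Paths $\mu,\alpha$ with $r(\mu)=s(\alpha)$ are concatenated to a path $\mu\alpha$, with the convention $s(\mu)\mu=\mu=\mu\,r(\mu)$. A path $q$ \emph{begins with} $\nu$ if $q=\nu p$ for some path $p$, which is then unique. A path begins with the vertex $x$ exactly when its source is $x$. If a path begins with both $\nu$ and $\sigma$, then one of $\nu,\sigma$ begins with the other.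

Let $V$ be the $K$-vector space with the set of all paths as a basis. For paths $\mu,\nu$ with $r(\mu)=r(\nu)$ let $[\mu,\nu]\in\operatorname{End}_K(V)$ be the operator that replaces an initial $\nu$ by $\mu$:
\[
[\mu,\nu](q)=\begin{cases}\mu p&\text{if }q=\nu p,\\ 0&\text{if the path $q$ does not begin with }\nu.\end{cases}
\]
We call $r(\mu)=r(\nu)$ the \emph{range} of $[\mu,\nu]$. Put $\varepsilon_x=[x,x]$; this is the projection onto the span of the paths with source $x$.

\begin{lemma}\label{lem:mult}
The operators $[\mu,\nu]$ are linearly independent, and
\begin{equation}\label{eq:mult}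
[\mu,\nu]\,[\sigma,\tau]=\begin{cases}[\mu\alpha,\tau]&\text{if }\sigma=\nu\alpha,\\ [\mu,\tau\beta]&\text{if }\nu=\sigma\beta,\\ 0&\text{if neither of $\nu,\sigma$ begins with the other.}\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
The operator $[\sigma,\tau]$ kills every path that is not of the form $\tau p$, and sends $\tau p$ to $\sigma p$. If $\sigma=\nu\alpha$, then $[\mu,\nu]$ sends $\sigma p=\nu\alpha p$ to $\mu\alpha p$, so the product is $[\mu\alpha,\tau]$. If $\nu=\sigma\beta$, then $\sigma p$ begins with $\nu$ if and only if $p=\beta p'$ for some $p'$, and in that case the product sends $\tau\beta p'$ to $\mu p'$; so the product is $[\mu,\tau\beta]$. If neither of $\nu,\sigma$ begins with the other, then $\sigma p$ never begins with $\nu$, and the product is $0$.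

Suppose that $\sum_i k_i[\mu_i,\nu_i]=0$ is a nonempty finite sum with distinct pairs $(\mu_i,\nu_i)$ and all $k_i\ne0$. Number the terms so that $|\nu_1|$ is minimal, and apply the sum to the path $\nu_1$. The $i$th term survives only if $\nu_1$ begins with $\nu_i$, and by minimality this means $\nu_i=\nu_1$. We obtain $\sum_{i:\,\nu_i=\nu_1}k_i\mu_i=0$ with distinct paths $\mu_i$, which is impossible.
\end{proof}

The following cases of \eqref{eq:mult} are used often. If $v=r(\mu)=r(\nu)$, then
\begin{equation}\label{eq:special}
[\mu,v]\,\varepsilon_v\,[v,\nu]=[\mu,\nu],\qquad [v,\mu]\,\varepsilon_{s(\mu)}\,[\mu,v]=\varepsilon_v .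
\end{equation}
Moreover $\varepsilon_x[\mu,\nu]$ equals $[\mu,\nu]$ if $s(\mu)=x$ and $0$ otherwise, and $[\mu,\nu]\varepsilon_x$ equals $[\mu,\nu]$ if $s(\nu)=x$ and $0$ otherwise.

Let $M=M_S$ be the span of all $[\mu,\nu]$. It is closed under multiplication by \eqref{eq:mult}. If $S$ is finite, then $1=\sum_{x}\varepsilon_x\in M$. If $S$ is infinite, then $1\notin M$, since an element $\sum_i k_i[\mu_i,\nu_i]$ kills every vertex other than the finitely many $s(\nu_i)$. We therefore adjoin the identity and put
\[
T=T_S=M+K\cdot1\subseteq\operatorname{End}_K(V),
\]
a unital $K$-algebra in which $M$ is an ideal. Every ideal of $T$ is a $K$-subspace, because $K\cdot 1\subseteq T$. For an upper set $H\subseteq S$ put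
\[
I_H=\operatorname{span}\{[\mu,\nu]:\ r(\mu)=r(\nu)\in H\}.
\]
Thus $I_\emptyset=0$ and $I_S=M$.

\subsection*{The ideals}
The difficulty is to show that there are no ideals besides the $I_H$: from a linear combination that lies in an ideal one has to extract a single $\varepsilon_v$. This is the purpose of the infinitely many loops, and it is visible when $S$ has one element.

\begin{example}\label{ex:one}
Let $S=\{v\}$, with loops $f_0,f_1,\dots$, so that $T=M$ and $\varepsilon_v=1$. Put $x_j=[f_j,v]$ and $y_j=[v,f_j]$. The operator $x_j$ attaches $f_j$ to the front of a path, and $y_j$ removes an initial $f_j$ and kills all other paths; so $y_jx_j=1$ and $y_ix_j=0$ for $i\neq j$. Consider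
\[
a=[f_0,f_1]+[f_0f_0,f_1]+[f_0,f_1f_2].
\]
First we turn the first term into $1$ by stripping its two paths: by \eqref{eq:mult},
\[
b=y_0\,a\,x_1=[v,v]+[f_0,v]+[v,f_2]=1+x_0+y_2 .
\]
Then we kill the other terms with a loop that neither $f_0$ nor $f_2$ begins with: $y_1bx_1=1+(y_1x_0)x_1+y_1(y_2x_1)=1$. So $a$ generates the unit ideal.

With only finitely many loops $f_0,\dots,f_n$ at $v$ the second step is not always available, and the conclusion fails. The operator $1-\sum_{j\le n}[f_j,f_j]$ is then the projection onto $Kv$, which has rank one, so for $n\geq 0$ it generates a nonzero ideal of operators of finite rank, which does not contain $1$.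
\end{example}

\begin{proposition}\label{prop:ideals}
The ideals of $T$ contained in $M$ are exactly the $I_H$ with $H$ an upper set of $S$. For upper sets $H,H'$ we have $H=\{x:\varepsilon_x\in I_H\}$, and
\[
I_H\subseteq I_{H'}\iff H\subseteq H',\qquad I_HI_{H'}=I_H\cap I_{H'}=I_{H\cap H'} .
\]
\end{proposition}

\begin{proof}
\emph{Each $I_H$ is an ideal.} Consider a nonzero product in \eqref{eq:mult}. In the first case its range is $r(\sigma)$, and $\alpha$ is a path from $r(\nu)$ to $r(\sigma)$. In the second case its range is $r(\nu)$, and $\beta$ is a path from $r(\sigma)$ to $r(\nu)$. In both cases the range of the product is $\succcurlyeq$ the ranges of both factors. If one factor has range in the upper set $H$, so does the product. Hence $MI_H$ and $I_HM$ are contained in $I_H$, and the subspace $I_H$ is an ideal of $T=M+K\cdot1$. The $I_H$ are spanned by subsets of one basis of $M$ (Lemma~\ref{lem:mult}). This gives $H=\{x:\varepsilon_x\in I_H\}$, the statement on inclusions, and $I_H\cap I_{H'}=I_{H\cap H'}$.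

\emph{An ideal contains the $I_H$ given by its idempotents.} Let $I\subseteq M$ be an ideal of $T$ and $H=\{x:\varepsilon_x\in I\}$. If $x\in H$ and $x\preccurlyeq y$, take an edge $e$ from $x$ to $y$; then $\varepsilon_y=[y,e]\,\varepsilon_x\,[e,y]\in I$ by \eqref{eq:special}. So $H$ is an upper set. If $[\mu,\nu]$ has range $v\in H$, then $[\mu,\nu]=[\mu,v]\,\varepsilon_v\,[v,\nu]\in I$. So $I_H\subseteq I$.

\emph{Equality.} Let $a=\sum_{i=1}^nk_i[\mu_i,\nu_i]\in I$ with distinct pairs and all $k_i\ne0$. We show by induction on $n$ that $a\in I_H$; the case $n=0$ is trivial. Number the terms so that $|\mu_1|$ is minimal, let $v=r(\mu_1)=r(\nu_1)$, and, as in Example~\ref{ex:one}, put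
\[
b=[v,\mu_1]\;a\;[\nu_1,v]\in I .
\]
We compute the contribution of the $i$th term. The product $[v,\mu_1][\mu_i,\nu_i]$ vanishes unless one of $\mu_1,\mu_i$ begins with the other. Since $|\mu_i|\ge|\mu_1|$, this means $\mu_i=\mu_1\alpha$ for a path $\alpha$ with source $v$, and then the product is $[\alpha,\nu_i]$. Next,
\[
[\alpha,\nu_i]\,[\nu_1,v]=\begin{cases}[\alpha\beta,v]&\text{if }\nu_1=\nu_i\beta,\\ [\alpha,\beta]&\text{if }\nu_i=\nu_1\beta,\\ 0&\text{otherwise.}\end{cases}
\]
So a nonzero contribution has the form $k_i[\gamma_i,\delta_i]$, where $\gamma_i,\delta_i$ are paths with source $v$. We have $(\gamma_i,\delta_i)=(v,v)$ if and only if $\alpha$ and $\beta$ both have length $0$, that is, $(\mu_i,\nu_i)=(\mu_1,\nu_1)$, that is, $i=1$. Thus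
\[
b=k_1\varepsilon_v+\sum_{i\in J}k_i[\gamma_i,\delta_i],\qquad J\subseteq\{2,\dots,n\},\qquad(\gamma_i,\delta_i)\neq(v,v)\ \text{ for }i\in J .
\]
There are infinitely many loops at $v$, so there is a loop $f$ at $v$ that is not the first edge of any $\gamma_i$ or $\delta_i$. Let $i\in J$. If $|\gamma_i|>0$, then neither of $f,\gamma_i$ begins with the other, and $[v,f][\gamma_i,\delta_i]=0$. If $\gamma_i=v$, then $|\delta_i|>0$, neither of $\delta_i,f$ begins with the other, and $[\gamma_i,\delta_i][f,v]=0$. Hence
\[
[v,f]\;b\;[f,v]=k_1[v,f]\,\varepsilon_v\,[f,v]=k_1\varepsilon_v .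
\]
So $\varepsilon_v\in I$, that is, $v\in H$, and $[\mu_1,\nu_1]\in I_H\subseteq I$. The element $a-k_1[\mu_1,\nu_1]\in I$ has $n-1$ terms and lies in $I_H$ by induction. Hence $a\in I_H$, and $I=I_H$.

\emph{Products.} The ideal $I_HI_{H'}$ is contained in $I_H\cap I_{H'}=I_{H\cap H'}$. It contains $\varepsilon_x=\varepsilon_x\varepsilon_x$ for every $x\in H\cap H'$, so by the second step it contains $I_{H\cap H'}$.
\end{proof}

\section{Prime ideals and directed lower sets}\label{sec:primes}

A subset $F$ of a poset is \emph{directed} if it is nonempty and any two elements of $F$ have an upper bound in $F$. For $x\in S$ we write $\mathord{\uparrow}x=\{z:z\succcurlyeq x\}$ and $\mathord{\downarrow}x=\{z:z\preccurlyeq x\}$. Since products of the ideals $I_H$ are intersections, primeness becomes a condition on the complement of $H$.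

\begin{example}\label{ex:three}
Let $S=\{x,y,z\}$ with $x\prec z$, $y\prec z$ and $x,y$ incomparable. Here $T=M$, and the proper ideals are $0$, $I_{\{z\}}$, $I_{\{x,z\}}$, $I_{\{y,z\}}$. The ideal $0$ is prime, because any two nonempty upper sets contain $z$. The ideal $I_{\{x,z\}}$ is prime, because two upper sets that are not contained in $\{x,z\}$ both contain $y$; the same holds for $I_{\{y,z\}}$ with $x$ in place of $y$. But $I_{\{z\}}=I_{\{x,z\}}I_{\{y,z\}}$ is not prime. The complements of the upper sets are $S$, $\{y\}$, $\{x\}$ in the prime cases and $\{x,y\}$ in the remaining case; the first three are directed and the last is not.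
\end{example}

\begin{lemma}\label{lem:primes}
\begin{itemize}
\item[(a)] If $P$ is a prime ideal of $T$ with $P\subsetneq M$, then $P=I_{S\setminus F}$ for a directed lower set $F$ of $S$.
\item[(b)] If $F$ is an infinite directed lower set of $S$, then $I_{S\setminus F}$ is a prime ideal of $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Proposition~\ref{prop:ideals}, $P=I_H$ for an upper set $H$, and $H\neq S$ because $P\ne M$. So $F=S\setminus H$ is a nonempty lower set. Let $x,y\in F$. The ideals $I_{\uparrow x}$ and $I_{\uparrow y}$ contain $\varepsilon_x$ and $\varepsilon_y$, so neither is contained in $P$. Since $P$ is prime, their product $I_{\uparrow x\,\cap\,\uparrow y}$ is not contained in $P$. Hence $\mathord{\uparrow}x\cap\mathord{\uparrow}y\not\subseteq H$, which says that $x$ and $y$ have an upper bound in $F$.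

(b) Let $P=I_{S\setminus F}$. We have $\varepsilon_z\notin P$ for $z\in F$, so $P$ is proper. The ideals to be tested need not lie in $M$, so we first show:
\begin{quote}
every ideal $A$ of $T$ with $A\not\subseteq P$ contains $\varepsilon_x$ for some $x\in F$.
\end{quote}
Let $a\in A\setminus P$ and write $a=\lambda1+\rho$ with $\lambda\in K$ and $\rho=\sum_ik_i[\mu_i,\nu_i]\in M$. If $\lambda\neq0$, use that $F$ is infinite to choose $x\in F$ different from the finitely many $s(\nu_i)$. Then $\rho\,\varepsilon_x=0$, so $\lambda\varepsilon_x=a\varepsilon_x\in A$ and $\varepsilon_x\in A$. If $\lambda=0$, then $a\in A\cap M$, and $A\cap M=I_{H'}$ for an upper set $H'$. Since $a\notin P$, we have $H'\not\subseteq S\setminus F$, and any $x\in H'\cap F$ has $\varepsilon_x\in A$.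

Now let $A,B$ be ideals of $T$ not contained in $P$. Take $x,y\in F$ with $\varepsilon_x\in A$ and $\varepsilon_y\in B$, and an upper bound $z\in F$ of $x$ and $y$. By Proposition~\ref{prop:ideals}, applied to $A\cap M$ and $B\cap M$, the sets $\{t:\varepsilon_t\in A\}$ and $\{t:\varepsilon_t\in B\}$ are upper sets, so both contain $z$. Then $\varepsilon_z=\varepsilon_z\varepsilon_z\in AB$ and $\varepsilon_z\notin P$. Hence $AB\not\subseteq P$.
\end{proof}

\begin{remark}
In (b) the hypothesis that $F$ is infinite compensates for the adjoined identity. Let $S$ be infinite, $F$ a nonempty finite lower set, $P=I_{S\setminus F}$ and $g=1-\sum_{x\in F}\varepsilon_x$. If $[\mu,\nu]$ has range in $F$, then $s(\mu)\in F$ and $g[\mu,\nu]=0$; otherwise $[\mu,\nu]\in P$. So $gM\subseteq P$ and $(TgT)M\subseteq P$, while $g\notin M\supseteq P$ and $M\not\subseteq P$. Thus $P$ is not prime.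
\end{remark}

Below a fixed prime of type (b) the two parts of Lemma~\ref{lem:primes} match exactly.

\begin{corollary}\label{cor:dict}
Let $F_0$ be an infinite directed lower set of $S$ and $Q=I_{S\setminus F_0}$. Then $Q$ is prime, and $F\mapsto I_{S\setminus F}$ is a bijection from the set of directed lower sets $F\supseteq F_0$ onto the set of prime ideals of $T$ contained in $Q$. Both the map and its inverse reverse inclusions.
\end{corollary}

\begin{proof}
A directed lower set $F\supseteq F_0$ is infinite, so $I_{S\setminus F}$ is prime by Lemma~\ref{lem:primes}(b), and it is contained in $Q$. A prime $P\subseteq Q$ satisfies $P\subsetneq M$ because $F_0\ne\emptyset$, so $P=I_{S\setminus F}$ by Lemma~\ref{lem:primes}(a), and $F\supseteq F_0$. Injectivity and the statements on inclusions are contained in Proposition~\ref{prop:ideals}.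
\end{proof}

\section{A real interval of primes}\label{sec:dense}

By Corollary~\ref{cor:dict} it suffices to find a poset $S$ and an infinite directed lower set $F_0$ such that the directed lower sets containing $F_0$ are densely ordered by inclusion and there are at least two of them.

\subsection*{A first attempt and the obstruction}
Let $B=\mathbb{Q}\cap(0,1)$ and try $S=B$ with the usual order. Every nonempty lower set of a chain is directed. The nonempty lower sets of $B$ are the sets $B_u=\{a\in B:a<u\}$ for $u\in(0,1]$, which are the ones we want, and the sets $\mathord{\downarrow}q=B_q\cup\{q\}$ for $q\in B$. Nothing lies strictly between $B_q$ and $\mathord{\downarrow}q$, so the attempt fails at every rational point.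

The failure is general. In any poset $S$ the set $\mathord{\downarrow}x$ is a directed lower set. Suppose that $F_0\subsetneq\mathord{\downarrow}x$; then $x\notin F_0$. The union of a nonempty chain of directed lower sets is a directed lower set, so by Zorn's lemma there is a maximal directed lower set $F$ with $F_0\subseteq F\subseteq\mathord{\downarrow}x$ and $x\notin F$. A directed lower set strictly between $F$ and $\mathord{\downarrow}x$ would omit $x$ and contradict maximality. So a covering pair appears as soon as some element outside $F_0$ is an upper bound of $F_0$. We need an $F_0$ that is contained in many directed lower sets but in no set $\mathord{\downarrow}x$ other than possibly itself.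

\subsection*{The second coordinate}
Replace $B$ by $S=B\times\mathbb{N}$, where $(a,n)\prec(b,m)$ means that $a<b$ and $n<m$, and take $F_0=B_s\times\mathbb{N}$; see Figure~\ref{fig:S}. The second coordinate is bounded on $\mathord{\downarrow}(q,m)$ and unbounded on $F_0$, so no set $\mathord{\downarrow}(q,m)$ contains $F_0$. The other descendant of $\mathord{\downarrow}q$, the lower set $(B_q\cup\{q\})\times\mathbb{N}$, contains $F_0$ when $q\geq s$, but it is not directed: the elements $(q,0)$ and $(q,1)$ are incomparable, so an upper bound of both has first coordinate greater than $q$. They play the role of $x$ and $y$ in Example~\ref{ex:three}. What survives are the sets $B_u\times\mathbb{N}$.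

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=7cm,y=0.55cm]
\fill[gray!25] (0,-0.3) rectangle (0.3,5.7);
\draw[densely dotted] (0,0)--(1,0) (0,1)--(1,1) (0,2)--(1,2) (0,3)--(1,3) (0,4)--(1,4) (0,5)--(1,5);
\draw[very thick] (0,0)--(0.7,0) (0,1)--(0.7,1) (0,2)--(0.7,2);
\draw[fill=white] (0.7,0) circle (1.8pt) (0.7,1) circle (1.8pt) (0.7,2) circle (1.8pt);
\fill (0.7,3) circle (2pt) node[above right] {$(q,3)$};
\node[left] at (0,0) {$0$}; \node[left] at (0,3) {$3$}; \node[left] at (0,5) {$5$};
\node[below] at (0,-0.3) {$0$}; \node[below] at (0.3,-0.3) {$s$};
\node[below] at (0.7,-0.3) {$q$}; \node[below] at (1,-0.3) {$1$};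
\node[above] at (0.15,5.7) {$\vdots$};
\end{tikzpicture}
\caption{The poset $(\mathbb{Q}\cap(0,1))\times\mathbb{N}$, in which $(a,n)\prec(b,m)$ means $a<b$ and $n<m$; each dotted row is a copy of $\mathbb{Q}\cap(0,1)$. The elements $\preccurlyeq(q,3)$ are the point $(q,3)$ and the thick segments without their endpoints. They lie in finitely many rows, so they do not include the whole shaded strip of elements with first coordinate less than $s$, which meets every row.}
\label{fig:S}
\end{figure}

The argument uses only that $<$ is transitive, and we need it twice, so we carry it out for an arbitrary transitive relation $\sqsubset$ on a set $B$. The relation may hold between an element and itself. Call $L\subseteq B$ a \emph{cut} of $(B,\sqsubset)$ if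
\begin{itemize}
\item[(C1)] $L\neq\emptyset$;
\item[(C2)] $a\sqsubset b$ and $b\in L$ imply $a\in L$;
\item[(C3)] for all $a_1,a_2\in L$ there is $c\in L$ with $a_1\sqsubset c$ and $a_2\sqsubset c$.
\end{itemize}
On $S=B\times\mathbb{N}$ define
\[
(a,n)\prec(b,m)\iff a\sqsubset b\ \text{ and }\ n<m .
\]
This relation is transitive, and it is irreflexive because of the second coordinate. So $x\preccurlyeq y\iff(x\prec y$ or $x=y)$ is a partial order on $S$. Let $T=T_S$, and for a cut $L$ put $P(L)=I_{S\setminus(L\times\mathbb{N})}$.

\begin{proposition}\label{prop:cuts}
For every cut $L$ the set $L\times\mathbb{N}$ is an infinite directed lower set of $S$, and $P(L)$ is a prime ideal of $T$. For cuts $L,L'$ we have $P(L)\subseteq P(L')$ if and only if $L\supseteq L'$. For every cut $L_0$, the prime ideals of $T$ contained in $P(L_0)$ are exactly the $P(L)$ with $L$ a cut containing $L_0$.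
\end{proposition}

\begin{proof}
Let $L$ be a cut. The set $L\times\mathbb{N}$ is infinite by (C1) and a lower set by (C2). Given $(a_1,n_1),(a_2,n_2)\in L\times\mathbb{N}$, take $c$ as in (C3) and $k>\max(n_1,n_2)$; then $(c,k)\in L\times\mathbb{N}$ is an upper bound. So $L\times\mathbb{N}$ is directed, and $P(L)$ is prime by Lemma~\ref{lem:primes}(b). The statement on inclusions follows from Proposition~\ref{prop:ideals}.

By Corollary~\ref{cor:dict} it remains to show that every directed lower set $F\supseteq L_0\times\mathbb{N}$ has the form $L\times\mathbb{N}$ for a cut $L$; then $L\supseteq L_0$. The hypothesis $F\supseteq L_0\times\mathbb{N}$ is used to prove the following: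
\begin{equation}\label{eq:up}
\text{for each }x\in F\text{ there is }y\in F\text{ with }x\prec y .
\end{equation}
Let $x=(b,m)$. Elements $\preccurlyeq x$ have second coordinate at most $m$, and $F$ contains an element $z$ with second coordinate $m+1$; so $z\not\preccurlyeq x$. Let $y\in F$ be an upper bound of $x$ and $z$. Then $y\neq x$, so $x\prec y$.

Let $L=\{a\in B:(a,n)\in F\text{ for some }n\}$, so that $F\subseteq L\times\mathbb{N}$. Let $(a,n)\in F$ and $n'\in\mathbb{N}$. Applying \eqref{eq:up} $n'+1$ times, we get $(b,m)\in F$ with $a\sqsubset b$ and $m\geq n+n'+1>n'$. Then $(a,n')\prec(b,m)$, and $(a,n')\in F$ since $F$ is a lower set. Hence $F=L\times\mathbb{N}$.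

We check that $L$ is a cut. (C1) holds since $F\neq\emptyset$. If $a\sqsubset b\in L$, then $(a,0)\prec(b,1)\in F$, so $a\in L$; this is (C2). Let $a_1,a_2\in L$. Take an upper bound $(b,m)\in F$ of $(a_1,0)$ and $(a_2,0)$, so that $a_i=b$ or $a_i\sqsubset b$ for each $i$, and by \eqref{eq:up} an element $(c,k)\in F$ with $(b,m)\prec(c,k)$. Then $c\in L$ and $b\sqsubset c$, so $a_1\sqsubset c$ and $a_2\sqsubset c$; this is (C3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:cuts} to $B=\mathbb{Q}\cap(0,1)$ with the relation $<$. We claim that the cuts are exactly the sets $B_u=\{a\in B:a<u\}$, $u\in(0,1]$. The set $B_u$ is nonempty because $u>0$, it satisfies (C2), and it satisfies (C3) because there is a rational $c$ with $\max(a_1,a_2)<c<u$. Conversely, let $L$ be a cut and $u=\sup L\in(0,1]$. If $a\in L$, then (C3) gives $c\in L$ with $a<c\le u$, so $a\in B_u$. If $a\in B_u$, there is $b\in L$ with $a<b$, so $a\in L$ by (C2). Hence $L=B_u$.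

Put $P_u=P(B_u)$, a prime ideal of $T$. Since $B_1=B$, we have $P_1=I_\emptyset=0$. Since $\mathbb{Q}$ is dense in $\mathbb{R}$, we have $B_u\supsetneq B_w$ if and only if $u>w$; this gives (i). The cuts containing $B_s$ are the $B_u$ with $u\in[s,1]$; this gives (ii). The poset $S$ is countable, hence so are the sets of edges and of paths, and $T$ is spanned over $K$ by a countable set. So $T$ is countable if $K$ is.

Finally let $0<s<1$, and let $0\subseteq P'\subsetneq Q'\subseteq P_s$ with $P',Q'$ prime. Then $P'=P_u$ and $Q'=P_w$ with $1\ge u>w\ge s$, and for any real $t$ with $u>t>w$ the prime $P_t$ lies strictly between them. So $Q'$ does not cover $P'$.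
\end{proof}

\begin{remark}
One can watch the argument of Section~\ref{sec:chains} break in $T$. Let $q\in[s,1)$ be rational and $x=\varepsilon_{(q,0)}$. Then $x\in P_u$ if and only if $q\notin B_u$, that is, $u\le q$. The primes of $\operatorname{Spec}(0,P_s)$ that contain $x$ have intersection $P_q$. Those that omit $x$ are the $P_u$ with $u>q$. An element of $M$ involves finitely many $[\mu,\nu]$, so their union is $I_{S\setminus G}$ with $G=\bigcap_{u>q}(B_u\times\mathbb{N})=(B_q\cup\{q\})\times\mathbb{N}$. We saw that $G$ is not directed, so this union is not prime by Lemma~\ref{lem:primes}(a).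
\end{remark}

\section{Continuous dcpos}\label{sec:dcpo}

Let $Q$ be a prime ideal of a ring, and let $D$ be the set of primes contained in $Q$, ordered by reverse inclusion. Then $D$ has the least element $Q$, and by Lemma~\ref{lem:cap} every directed subset of $D$ has a supremum, namely the intersection. A poset in which every directed subset has a supremum is called a \emph{dcpo} (directed-complete partial order). So two of the hypotheses of Theorem~\ref{thm:B}, directed completeness and the least element, are forced by its conclusion.

To realize a given dcpo $D$ by Proposition~\ref{prop:cuts} we need a transitive relation on $D$ whose cuts correspond to the elements of $D$. The relation $\le$ has too many cuts: in $[0,1]$, both $[0,u)$ and $[0,u]$ are cuts for $u>0$. The relation $<$ can have too few: by (C3) a cut for $<$ contains an infinite ascending chain, so a finite poset has none. The following relation behaves like $<$ on $[0,1]$ and like $\le$ on finite posets.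

For $a,b$ in a dcpo $D$ write $a\ll b$ ($a$ is \emph{way below} $b$) if for every directed $A\subseteq D$ with $b\le\sup A$ there is $c\in A$ with $a\le c$. Put $\mathord{\Downarrow}b=\{a\in D:a\ll b\}$. The dcpo $D$ is \emph{continuous} if for every $b\in D$ the set $\mathord{\Downarrow}b$ is directed and has supremum $b$. Taking $A=\{b\}$ shows that $a\ll b$ implies $a\le b$. Also
\begin{equation}\label{eq:mix}
a\le a'\ll b'\le b\quad\text{implies}\quad a\ll b,
\end{equation}
for if $b\le\sup A$, then $b'\le\sup A$, so $a\le a'\le c$ for some $c\in A$. In particular $\ll$ is transitive.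

\begin{example}\label{ex:dcpo}
(a) In a finite poset every directed subset has a greatest element, so $a\ll b$ if and only if $a\le b$, and the poset is a continuous dcpo.

(b) In the power set of a set, ordered by inclusion, $a\ll b$ if and only if $a$ is a finite subset of $b$: a finite subset of a directed union lies in one member, and $b$ is the directed union of its finite subsets. So the power set is a continuous dcpo.

(c) In $[0,1]$, $a\ll b$ if and only if $a<b$ or $a=0$; for $b>0$ the directed set $[0,b)$ shows that $b\not\ll b$. So $[0,1]$ is a continuous dcpo.

(d) Let $D$ consist of the chain $0<1<2<\dots<\infty$ and one more element $p$ with $0<p<\infty$, incomparable to $1,2,\dots$. A directed subset either has a greatest element or is an infinite subset of $\mathbb{N}$, so $D$ is a dcpo. We have $p\le\infty=\sup\mathbb{N}$, but no $n\in\mathbb{N}$ satisfies $p\leq n$. So $p\not\ll p$ and $\mathord{\Downarrow}p=\{0\}=\mathord{\Downarrow}0$. This dcpo is not continuous, and the sets $\mathord{\Downarrow}u$ do not distinguish $p$ from $0$.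
\end{example}

Condition (C3) for $\mathord{\Downarrow}b$ asks for more than directedness: the upper bound $c$ must be way above $a_1$ and $a_2$. This is the interpolation property, which replaces the density of $\mathbb{Q}$ in the proof of Theorem~\ref{thm:A}.

\begin{lemma}[Interpolation]\label{lem:interp}
In a continuous dcpo, if $a_1\ll b$ and $a_2\ll b$, then there is $c\ll b$ with $a_1\ll c$ and $a_2\ll c$.
\end{lemma}

\begin{proof}
We approximate $b$ in two steps. Let $A=\bigcup_{c\ll b}\mathord{\Downarrow}c$. It is nonempty, because $\mathord{\Downarrow}b$ and each $\mathord{\Downarrow}c$ are nonempty. Let $d_1,d_2\in A$, say $d_i\ll c_i\ll b$. Since $\mathord{\Downarrow}b$ is directed, there is $c\ll b$ with $c\ge c_1,c_2$. Then $d_1,d_2\ll c$ by \eqref{eq:mix}, and since $\mathord{\Downarrow}c$ is directed there is $d\ll c$ with $d\ge d_1,d_2$; this $d$ lies in $A$. So $A$ is directed. The element $b$ is an upper bound of $A$. Any upper bound of $A$ is $\geq\sup\mathord{\Downarrow}c=c$ for every $c\ll b$, hence $\geq\sup\mathord{\Downarrow}b=b$. So $\sup A=b$.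

Since $a_i\ll b=\sup A$, there are $d_i,c_i$ with $a_i\le d_i\ll c_i\ll b$. Choose $c\ll b$ with $c\ge c_1,c_2$. Then $a_i\le d_i\ll c_i\le c$, so $a_i\ll c$ by \eqref{eq:mix}.
\end{proof}

\begin{lemma}\label{lem:dcpocuts}
Let $D$ be a continuous dcpo. The cuts of $(D,\ll)$ are exactly the sets $\mathord{\Downarrow}u$, $u\in D$, and $\mathord{\Downarrow}u\subseteq\mathord{\Downarrow}w$ if and only if $u\le w$.
\end{lemma}

\begin{proof}
The set $\mathord{\Downarrow}u$ satisfies (C1) by continuity, (C2) by transitivity of $\ll$, and (C3) by Lemma~\ref{lem:interp}. If $u\le w$, then $\mathord{\Downarrow}u\subseteq\mathord{\Downarrow}w$ by \eqref{eq:mix}. If $\mathord{\Downarrow}u\subseteq\mathord{\Downarrow}w$, then $u=\sup\mathord{\Downarrow}u\le\sup\mathord{\Downarrow}w=w$ by continuity.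

Let $L$ be a cut. By (C1) and (C3), and since $\ll$ implies $\le$, the set $L$ is directed, so $u=\sup L$ exists. If $a\in L$, then (C3) gives $c\in L$ with $a\ll c\le u$, so $a\ll u$. If $a\ll u=\sup L$, there is $c\in L$ with $a\le c$, and (C3) gives $c'\in L$ with $c\ll c'$. Then $a\ll c'$, so $a\in L$ by (C2). Hence $L=\mathord{\Downarrow}u$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K$ be any field. Apply Proposition~\ref{prop:cuts} to $(D,\ll)$, and put $P_u=P(\mathord{\Downarrow}u)$ for $u\in D$. By Lemma~\ref{lem:dcpocuts} these are prime ideals of $T=T_{D\times\mathbb{N}}$, and $u\le w$ if and only if $P_u\supseteq P_w$. Let $\bot$ be the least element of $D$ and $Q=P_\bot$. By Lemma~\ref{lem:dcpocuts} every cut is some $\mathord{\Downarrow}u$ and contains $\mathord{\Downarrow}\bot$; this is where the least element is used. By Proposition~\ref{prop:cuts} the primes contained in $Q$ are exactly the $P_u$, $u\in D$. So $u\mapsto P_u$ is an isomorphism from $D^{\mathrm{op}}$ onto the set of primes of $T$ contained in $Q$.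
\end{proof}

\section{The classification of chains}\label{sec:class}

\begin{lemma}\label{lem:chain}
A nonempty complete chain $D$ is a continuous dcpo with a least element.
\end{lemma}

\begin{proof}
All subsets of $D$ have suprema, so $D$ is a dcpo, and $\bot=\inf D$ is its least element. If $a<b$, then $a\ll b$: let $A$ be directed with $b\le\sup A$; if no $c\in A$ satisfied $c\geq a$, then $a$ would be an upper bound of $A$ because $D$ is a chain, and $\sup A\le a<b$. Thus
\[
\{a:a<b\}\subseteq\mathord{\Downarrow}b\subseteq\{a:a\le b\}
\]
for every $b\in D$. A nonempty subset of a chain is directed, so it suffices to show that $\mathord{\Downarrow}b$ is nonempty with supremum $b$. Let $b^-=\sup\{a:a<b\}\le b$.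

If $b=\bot$, then $b\ll b$, because a directed set is nonempty and all its elements are $\ge\bot$. If $b^-<b$, then also $b\ll b$: let $A$ be directed with $b\le\sup A$; if every $c\in A$ satisfied $c<b$, then $\sup A\le b^-<b$, so some $c\in A$ has $c\ge b$. In both cases $b$ is the greatest element of $\mathord{\Downarrow}b$. If $b\neq\bot$ and $b^-=b$, then $\mathord{\Downarrow}b$ contains $\bot$ and $b=b^-\le\sup\mathord{\Downarrow}b\le b$.
\end{proof}

We also recall that for an ideal $N$ of a ring $R$ the map $P'\mapsto P'/N$ is an order isomorphism from the primes of $R$ containing $N$ onto the primes of $R/N$. Indeed, the ideals of $R/N$ are the $A/N$ with $A\supseteq N$, and $(A/N)(B/N)=(AB+N)/N$. For $P'\supseteq N$ it suffices to test primeness on ideals containing $N$, because $AB\subseteq P'$ implies $(A+N)(B+N)\subseteq P'$.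

\begin{proof}[Proof of Corollary~\ref{cor:C}]
\emph{Necessity.} Let $C=\operatorname{Spec}(P,Q)$ be totally ordered, with $P\subseteq Q$ prime. It is nonempty and has the greatest element $Q$, which is the infimum of the empty set. A nonempty subset of $C$ is a chain of primes; its intersection is prime by Lemma~\ref{lem:cap}, lies between $P$ and $Q$, and is therefore the infimum in $C$. For any $X\subseteq C$ let $U$ be the set of upper bounds of $X$. Every element of $X$ is a lower bound of $U$, hence is $\le\inf U$. So $\inf U$ belongs to $U$ and is the supremum of $X$. Thus $C$ is complete.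

\emph{Sufficiency.} Let $C$ be a nonempty complete chain. Then $D=C^{\mathrm{op}}$ is a nonempty complete chain, and by Lemma~\ref{lem:chain} and Theorem~\ref{thm:B} there are a unital ring $T$ and a prime $Q$ of $T$ such that the set of primes contained in $Q$ is isomorphic to $D^{\mathrm{op}}=C$. Let $N$ be the prime that corresponds to the least element of $C$. Every prime contained in $Q$ contains $N$, so $C\cong\operatorname{Spec}(N,Q)$. In the ring $T/N$ the ideals $0$ and $Q/N$ are prime, and $\operatorname{Spec}(0,Q/N)\cong\operatorname{Spec}(N,Q)\cong C$.
\end{proof}

In particular, every densely ordered complete chain with at least two elements occurs as $\operatorname{Spec}(P,Q)$ for primes $P\subsetneq Q$ of some unital ring, and for each such pair the conclusion of Theorem~\ref{thm:K} fails.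

\begin{thebibliography}{1}

\bibitem{AGMR}
Gene Abrams, Be'eri Greenfeld, Zachary Mesyan, Kulumani M. Rangaswamy,
\emph{Chains of Semiprime and Prime Ideals in Leavitt Path Algebras},
arXiv:1712.01803 (2017).

\end{thebibliography}
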